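\title{Bumping a ladder with a bounded number of copies}

\begin{abstract}
The ladder $L_k$ is the $2\times k$ grid. We prove that there is a constant $N_0$, independent of $k$, such that every $3$-connected graph containing $N_0$ vertex-disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor; one may take $N_0=20\cdot 345^8$. This confirms a conjecture from a paper of Huynh, Joret, Micek, Seweryn and Wollan. For $4$-connected graphs two copies suffice. The proof assigns a value to every pair of vertices of a subdivided ladder and shows that two disjoint paths between two ladders produce a ladder whose length is the sum of the values of the pairs of ends. In a counterexample the ladders are arranged in a tree of separations of order three, and this tree can have neither many leaves nor a long path.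
\end{abstract}

\section{Introduction}

For $k\ge1$ the \emph{ladder} $L_k$ is the $2\times k$ grid. It has vertices $u_1,\dots,u_k,v_1,\dots,v_k$, \emph{rungs} $u_iv_i$, and \emph{rail edges} $u_iu_{i+1}$ and $v_iv_{i+1}$. Thus $L_1=K_2$ and $L_2$ is the $4$-cycle. A graph $H$ is a \emph{minor} of $G$ if it can be obtained from a subgraph of $G$ by contracting edges.

Suppose that $G$ contains many disjoint copies of $L_k$ as a minor. Can the copies be combined into a ladder with one more rung? Mere connectedness of $G$ does not help. Take any number of copies of $L_k$ and join consecutive copies by a single edge. The joining edges lie on no cycle, so a minor isomorphic to the $2$-connected graph $L_{k+1}$ would have to come from a single copy, which has only $2k$ vertices. The problem that we solve is posed in \cite{HJMSW}, against the background of the following known theorem.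

\begin{theorem}[Bumping a ladder]\label{thm:known}
For every integer $k\ge1$ there is an integer $N\ge1$ such that every $3$-connected graph containing a union of $N$ vertex-disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor.
\end{theorem}

The hypothesis of $3$-connectivity cannot be dropped: there is a $2$-connected graph that contains $8$ disjoint copies of $L_4$ as a minor but has no $L_5$ minor. In Theorem~\ref{thm:known} the number $N$ may depend on $k$, and the conjecture of \cite{HJMSW} is that a single constant $N_0$ works for all $k$. We prove this.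

\begin{theorem}\label{thm:main}
Let $N_0=20\cdot345^8$. For every $k\ge1$, every $3$-connected graph containing a union of $N_0$ vertex-disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor.
\end{theorem}

The proof does not use Theorem~\ref{thm:known}, and we do not claim that this value of $N_0$ is optimal. With one more unit of connectivity the best constant can be determined.

\begin{theorem}\label{thm:four}
\begin{enumerate}
\item[(a)] Let $k\ge2$. A graph that contains two disjoint subdivisions of $L_k$ joined by four disjoint paths contains $L_{k+1}$ as a minor.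
\item[(b)] For every $k\ge1$, every $4$-connected graph containing a union of two vertex-disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor.
\item[(c)] For every $k\ge2$ there is a $4$-connected graph that contains $L_k$ as a minor and does not contain $L_{k+1}$ as a minor.
\end{enumerate}
\end{theorem}

The graphs in (c) are $3$-connected, so the constant in Theorem~\ref{thm:main} must be at least $2$.

Why should a constant independent of $k$ be enough? Two copies of $L_k$ joined end to end by two disjoint paths form a ladder with $2k$ rungs, far more than we need. If the paths arrive elsewhere, part of each ladder is wasted. Suppose, however, that three disjoint paths arrive at a ladder. The middle path cuts the ladder into two parts. Pairing the middle path with the right path leaves free the rungs to the right of the right path or those to the left of the middle path, and symmetrically for the left path. A count in Section~\ref{sec:values} shows that the two pairs that contain the middle path can use at least $k+1$ rungs between them, so one of these pairs can use at least half of $k+1$. Two such halves, one in each of two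 ladders, add up to $k+1$ if the corresponding pairs can be joined. This inequality is the main way in which $k$ enters the argument, and it has the same form for every $k$. The difficulty is that the good pair at one ladder need not be joined to the good pair at the other, and further ladders are needed to reroute the paths.

The proof has three parts. Section~\ref{sec:values} makes the count precise and shows that four disjoint paths between two ladders always give a longer ladder. In a counterexample, any two ladders are therefore separated by three vertices. Sections~\ref{sec:seps} and~\ref{sec:tree} uncross these separations into a tree in which every inner node holds one ladder. A large tree has many leaves or a long path. Section~\ref{sec:star} excludes seven leaves, and Section~\ref{sec:chain} excludes a path of length $345^8$.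

\section{Conventions and standard facts}\label{sec:conv}

Graphs are finite and simple, and \emph{disjoint} means vertex-disjoint. We often write $L$ for $V(L)$, and likewise for other subgraphs. If $x,y$ lie on a path $P$, then $xPy$ is the subpath between them. For vertex sets $X,Y$, an \emph{$X$--$Y$ path} is a path whose first vertex is its only vertex in $X$ and whose last vertex is its only vertex in $Y$; it is a single vertex if it meets $X\cap Y$. Every path from a vertex of $X$ to a vertex of $Y$ contains an $X$--$Y$ path. A graph is \emph{$c$-connected} if it has more than $c$ vertices and stays connected after deleting any set of fewer than $c$ vertices.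

A \emph{separation} of $G$ is a pair $(A,B)$ of vertex sets, its \emph{sides}, with $A\cup B=V(G)$ and no edge between $A\setminus B$ and $B\setminus A$. Its \emph{order} is $|A\cap B|$. Menger's theorem says that the largest number of disjoint $X$--$Y$ paths equals the smallest size of a vertex set meeting all $X$--$Y$ paths. We use two consequences.
\begin{enumerate}
\item[(M1)] If $G$ is $c$-connected and $|X|,|Y|\ge c$, then there are $c$ disjoint $X$--$Y$ paths. Indeed, a set $Z$ of fewer than $c$ vertices misses a vertex of $X$ and a vertex of $Y$, and $G-Z$ is connected.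
\item[(M2)] If there are no $c+1$ disjoint $X$--$Y$ paths in $G$, then $G$ has a separation $(A,B)$ of order at most $c$ with $X\subseteq A$ and $Y\subseteq B$. Indeed, let $Z$ with $|Z|\le c$ meet all $X$--$Y$ paths, let $A'$ be the union of the components of $G-Z$ that meet $X$, and put $A=A'\cup Z$ and $B=V(G)\setminus A'$.
\end{enumerate}

A \emph{subdivision} of $H$ arises from $H$ by replacing the edges by internally disjoint paths of length at least one. A graph $H$ of maximum degree at most $3$ is a minor of $G$ if and only if $G$ contains a subdivision of $H$ \cite[Prop.~1.7.3]{Diestel}. Call a subgraph of $G$ a \emph{$k$-ladder} if it is a subdivision of $L_k$. Since $L_k$ has maximum degree at most $3$, the graph $G$ contains a union of $N$ disjoint copies of $L_k$ as a minor if and only if it contains $N$ disjoint $k$-ladders. A $1$-ladder is a path with at least one edge, and a $2$-ladder is a cycle of length at least $4$. For $k\ge2$ a $k$-ladder is $2$-connected, because $L_k$ has a cycle through all its vertices and subdividing an edge keeps a graph $2$-connected. An $n$-ladder with $n\ge k+1$ has an $L_{k+1}$ minor.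

\section{One or two rungs}\label{sec:small}

The two smallest cases can be done by hand, and the second shows how two ladders are combined.

\begin{proposition}\label{prop:small}
Let $G$ be $3$-connected. Then $G$ has an $L_2$ minor. If $G$ contains two disjoint $2$-ladders, then $G$ has an $L_3$ minor.
\end{proposition}

\begin{proof}
Every vertex of $G$ has degree at least $3$. An end $x$ of a longest path $P$ has all its neighbors on $P$, and the one farthest from $x$ along $P$ is at distance at least $3$. This closes a cycle of length at least $4$, which is a $2$-ladder.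

Let $C,C'$ be disjoint cycles of length at least $4$. By (M1) there are three disjoint $C$--$C'$ paths, with ends $p_1,p_2,p_3$ on $C$ and $q_1,q_2,q_3$ on $C'$. Since $C$ has a fourth vertex, one of the three arcs of $C$ between consecutive $p_i$ has an interior vertex, say the arc between $p_3$ and $p_1$. Consider three paths from $p_1$ to $p_2$: the arc of $C$ avoiding $p_3$; the arc of $C$ through $p_3$, which has at least two interior vertices; and the path that runs to $q_1$, along $C'$ to $q_2$, and back to $p_2$, which has the interior vertices $q_1\ne q_2$. These paths are internally disjoint. The graph $L_3$ consists of three internally disjoint paths from $u_2$ to $v_2$ with $0$, $2$ and $2$ interior vertices, so the three paths form a $3$-ladder.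
\end{proof}

In this $3$-ladder the cycle $C$ supplies two rungs and $C'$ supplies one. Two of the three connecting paths serve as rails, and the third was used only to find a pair $\{p_1,p_2\}$ at which $C$ supplies two rungs. The next section measures, for general $k$, how many rungs a ladder supplies at a given pair of vertices.

\section{Values and links}\label{sec:values}

Let $k\ge2$ and let $L$ be a $k$-ladder, with vertices $u_i,v_i$, rung paths $R_i$ from $u_i$ to $v_i$, and rail paths $U_i$ from $u_i$ to $u_{i+1}$ and $V_i$ from $v_i$ to $v_{i+1}$. The corners $u_1,v_1,u_k,v_k$ have degree $2$ and need not be determined by the subgraph; we fix the labeling once and for all. The \emph{position} of a vertex $x\in L$ is $\mathrm{pos}\,x=i$ if $x\in R_i$, and $\mathrm{pos}\,x=i+\frac12$ if $x$ is an interior vertex of $U_i$ or $V_i$. Put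
\[
\lambda(x)=\lceil\mathrm{pos}\,x\rceil,\qquad \rho(x)=k+1-\lfloor\mathrm{pos}\,x\rfloor .
\]
Then $\lambda(x)-1$ is the number of rungs $R_i$ strictly to the left of $x$, that is, with $i<\mathrm{pos}\,x$, and $\rho(x)-1$ is the number of rungs strictly to the right of $x$. The function $\lambda$ is nondecreasing in the position, $\rho$ is nonincreasing, and
\begin{equation}\label{eq:sum}
\lambda(x)+\rho(x)\ge k+1\qquad\text{for all }x\in L .
\end{equation}
The \emph{value} of a pair of distinct vertices $x,y\in L$ is
\[
\mathrm{val}_L(x,y)=\max\bigl\{\min(\lambda(x),\lambda(y)),\ \min(\rho(x),\rho(y))\bigr\}\ \ge 1 .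
\]
If $\mathrm{pos}\,x\le\mathrm{pos}\,y$, it equals $\max\{\lambda(x),\rho(y)\}$. In words, count the rungs to the left of both vertices and the rungs to the right of both, take the larger number, and add one for a rung that can be built near $x$ and $y$. For instance $\mathrm{val}(u_1,v_1)=k$, $\mathrm{val}(u_i,v_i)=\max\{i,k+1-i\}$ and $\mathrm{val}(u_1,u_k)=1$. Reversing the ladder, $i\mapsto k+1-i$, interchanges $\lambda$ and $\rho$ and does not change values. We omit the index $L$ when the ladder is determined by the vertices, and we call a pair \emph{heavy} if its value is at least $\frac{k+1}2$.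

An \emph{$n$-ladder rooted at $\{x,y\}$} is an $n$-ladder $\Lambda$, with $s,t$ the ends of its first rung, together with two disjoint paths that join $\{x,y\}$ to $\{s,t\}$ and meet $\Lambda$ only in $s$ and in $t$, respectively.

\begin{lemma}\label{lem:rooted}
For distinct $x,y\in L$, the ladder $L$ contains a $\mathrm{val}_L(x,y)$-ladder rooted at $\{x,y\}$.
\end{lemma}

\begin{proof}
After reversing $L$ if necessary, the value is $\min(\rho(x),\rho(y))=k+1-j$ with $j=\lfloor\max(\mathrm{pos}\,x,\mathrm{pos}\,y)\rfloor$. If $j=k$, the value is $1$; take for $\Lambda$ a path from $x$ to $y$ in $L$, with trivial connecting paths.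

Let $j<k$. We keep the rungs $R_{j+1},\dots,R_k$ and find one more rung to their left. Let $E=\bigcup_{i\le j}(R_i\cup U_i\cup V_i)$. In $E$ the vertices $u_{j+1},v_{j+1}$ have degree $1$, so $E^\circ=E-u_{j+1}-v_{j+1}$ is connected. It contains $x$ and $y$, whose positions are at most $j+\frac12$. Adding an edge $u_{j+1}v_{j+1}$ to $E$ gives a subdivision of $L_{j+1}$, which is $2$-connected. By (M1) it contains disjoint $\{x,y\}$--$\{u_{j+1},v_{j+1}\}$ paths $Q_1,Q_2$. Each contains only one of $u_{j+1},v_{j+1}$, so neither uses the added edge. Let $T$ be a shortest path in $E^\circ$ between $Q_1\cap E^\circ$ and $Q_2\cap E^\circ$, with ends $s\in Q_1$ and $t\in Q_2$; its interior avoids $Q_1\cup Q_2$. Then $T,R_{j+1},\dots,R_k$ are the rungs of a $(k+1-j)$-ladder. Its first two rail paths are the parts of $Q_1,Q_2$ from $s$ and $t$ onward, which have at least one edge because $s,t\in E^\circ$, and the others are $U_i,V_i$ with $i>j$. The parts of $Q_1,Q_2$ up to $s$ and $t$ root this ladder at $\{x,y\}$.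
\end{proof}

Let $L,L'$ be disjoint $k$-ladders in a graph $G$. A \emph{link} between them is a pair of disjoint $L$--$L'$ paths. If their ends are $x,y\in L$ and $x',y'\in L'$, we speak of an \emph{$\{x,y\}$--$\{x',y'\}$ link}, and its \emph{weight} is $\mathrm{val}_L(x,y)+\mathrm{val}_{L'}(x',y')$. Links are usually found as follows, and we use this without further comment. If a connected subgraph meets $L$ in exactly one vertex $x$ and $L'$ in exactly one vertex $x'$, then any path in it from $x$ to $x'$ is an $L$--$L'$ path. So two disjoint connected subgraphs of this kind contain a link.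

\begin{lemma}[Link inequality]\label{lem:link}
If $G$ has no $L_{k+1}$ minor, then every link between disjoint $k$-ladders has weight at most $k$. In particular, there is no link between two heavy pairs.
\end{lemma}

\begin{proof}
Given an $\{x,y\}$--$\{x',y'\}$ link, take an $n$-ladder $\Lambda\subseteq L$ rooted at $\{x,y\}$ and an $n'$-ladder $\Lambda'\subseteq L'$ rooted at $\{x',y'\}$, where $n,n'$ are the two values. The rooting paths in $L$, the paths of the link and the rooting paths in $L'$ form two disjoint paths from the ends of the first rung of $\Lambda$ to the ends of the first rung of $\Lambda'$, and they have no other vertices in $\Lambda\cup\Lambda'$. With these as rails, the rungs of $\Lambda$ in reverse order followed by the rungs of $\Lambda'$ form an $(n+n')$-ladder. Hence $n+n'\le k$.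
\end{proof}

A single link can be useless: if it attaches at $u_1,u_k$ and at the corresponding vertices of $L'$, its weight is $2$. A third path changes this. Given three distinct vertices $p,q,r$ of $L$ with $\mathrm{pos}\,p\le\mathrm{pos}\,q\le\mathrm{pos}\,r$, we call $q$ a \emph{middle} vertex of the three.

\begin{lemma}[Middle inequality]\label{lem:middle}
If $q$ is a middle vertex of $p,q,r$, then $\mathrm{val}(p,q)+\mathrm{val}(q,r)\ge k+1$. In particular, one of the pairs $\{p,q\}$, $\{q,r\}$ is heavy.
\end{lemma}

\begin{proof}
If $\mathrm{pos}\,p\le\mathrm{pos}\,q\le\mathrm{pos}\,r$, then $\mathrm{val}(p,q)\ge\rho(q)$ and $\mathrm{val}(q,r)\ge\lambda(q)$. Apply \eqref{eq:sum}.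
\end{proof}

The two inequalities conflict when the same path is in the middle at both ladders: then the two links that contain it have total weight at least $2(k+1)$, and one of them has weight more than $k$. With three paths this can be avoided.

\begin{example}\label{ex:three}
Let $k=4$, and let three paths $1,2,3$ end at positions $1,3,4$ on $L$ and at positions $3,1,4$ on $L'$. Path $2$ is in the middle on $L$ and path $1$ is in the middle on $L'$. On $L$ the pairs $12,23,13$ have values $2,3,1$, and on $L'$ they have values $2,1,3$. All three links have weight $4$, so the link inequality is satisfied.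
\end{example}

With four paths it cannot be avoided. We need a small fact about signs, which is used again in Section~\ref{sec:star}. Two elements of $\{+,-\}^2$ are \emph{complementary} if they differ in both coordinates.

\begin{lemma}\label{lem:signs}
If both signs occur in the first coordinate and both signs occur in the second coordinate among the elements of $\mathcal T\subseteq\{+,-\}^2$, then $\mathcal T$ contains two complementary elements.
\end{lemma}

\begin{proof}
Let $(+,\eta),(-,\eta')\in\mathcal T$. If $\eta\ne\eta'$, these two are complementary. Otherwise some element of $\mathcal T$ has second coordinate different from $\eta$, and it is complementary to $(-,\eta)$ or to $(+,\eta)$ according as its first coordinate is $+$ or $-$.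
\end{proof}

\begin{proposition}\label{prop:four}
Let $k\ge2$. If $G$ has no $L_{k+1}$ minor, then there are no four disjoint $L$--$L'$ paths between disjoint $k$-ladders $L,L'$ in $G$.
\end{proposition}

\begin{proof}
Suppose that there are four such paths. Order them linearly by nondecreasing position of their ends on $L$, breaking ties arbitrarily, and order them in the same way along $L'$. For two paths $s,t$ let $f(s,t)$ and $f'(s,t)$ be the values of their pairs of ends on $L$ and on $L'$. Any two of the paths form a link, so $f(s,t)+f'(s,t)\le k$.

We first show that every path $t$ is first or last in one of the two orders. Give each path $s\ne t$ a type in $\{+,-\}^2$, recording whether $s$ comes after or before $t$ in the $L$-order and in the $L'$-order. If $t$ is neither first nor last in either order, both signs occur in each coordinate, and Lemma~\ref{lem:signs} gives paths $s,s'$ of complementary types. Then $t$ lies between $s$ and $s'$ in both orders, and the middle inequality gives $f(t,s)+f(t,s')\ge k+1$ and $f'(t,s)+f'(t,s')\ge k+1$. The sum of these four terms is at most $2k$, a contradiction.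

There are four extreme places and four paths, so each path occupies exactly one of them. Let the $L$-order be $1,2,3,4$. Then $2$ and $3$ are the extremes of the $L'$-order, and each of $1$ and $4$ lies between them there. The middle inequality, applied on $L$ to the triples $1,2,4$ and $1,3,4$ and on $L'$ to the triples $2,1,3$ and $2,4,3$, gives
\begin{align*}
f(1,2)+f(2,4)&\ge k+1, & f(1,3)+f(3,4)&\ge k+1,\\
f'(1,2)+f'(1,3)&\ge k+1, & f'(2,4)+f'(3,4)&\ge k+1 .
\end{align*}
The left sides add up to the total weight of the four links $12,24,13,34$, which is at most $4k<4k+4$. This is a contradiction.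
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Four disjoint paths joining $L$ and $L'$ contain four disjoint $L$--$L'$ paths, so (a) is Proposition~\ref{prop:four}. For (b), let $G$ be $4$-connected. If $k=1$, use Proposition~\ref{prop:small}. If $k\ge2$, two disjoint $k$-ladders have at least four vertices each, so (M1) joins them by four disjoint paths and (a) applies. For (c), if $k\ge3$ the complete graph $K_{2k}$ is $4$-connected, contains $L_k$, and has fewer than $2k+2=|V(L_{k+1})|$ vertices. If $k=2$, the graph $K_5$ is $4$-connected, contains $L_2$, and has fewer than $6=|V(L_3)|$ vertices.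
\end{proof}

\section{Separations, stars and chains}\label{sec:seps}

By Proposition~\ref{prop:small} it remains to prove Theorem~\ref{thm:main} for $k\ge3$. For the rest of the paper we make the following assumption.

\medskip\noindent\textbf{Standing assumption.} \emph{We have $k\ge3$, the graph $G$ is $3$-connected and has no $L_{k+1}$ minor, and $\mathcal L$ is a set of disjoint $k$-ladders in $G$, called \emph{members}.}\medskip

Each member is $2$-connected and has at least $6$ vertices. Any two members are joined by three disjoint paths by (M1), but not by four by Proposition~\ref{prop:four}. So the members are separated from each other by sets of exactly three vertices, and we study how these sets are arranged. Let $\mathcal S$ be the set of separations of $G$ of order $3$ each of whose sides contains a member. If $(A,B)\in\mathcal S$, then $(B,A)\in\mathcal S$.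

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A separation $(A,B)$ of $G$ with $|A|,|B|\ge3$ has order at least $3$.
\item[(b)] For distinct members $L,L'$ there is $(X,Y)\in\mathcal S$ with $L\subseteq X$ and $L'\subseteq Y$.
\item[(c)] For $(A,B)\in\mathcal S$, no member is contained in both sides, and at most one member is contained in neither side.
\item[(d)] Let $(A,B)\in\mathcal S$ and $S=A\cap B$, let $L\subseteq A$ and $L'\subseteq B$ be members, and take three disjoint $L$--$L'$ paths. Each of them meets $S$ in exactly one vertex. Its part up to this vertex is an $L$--$S$ path in $G[A]$, and its part from this vertex on is an $S$--$L'$ path in $G[B]$. In particular, $L$ and the three initial parts form a connected subgraph of $G[A]$ that contains $S$.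
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the order is at most $2$, then $A\setminus B$ and $B\setminus A$ are nonempty and $G-(A\cap B)$ is disconnected.

(b) By Proposition~\ref{prop:four} and (M2) there is such a separation of order at most $3$, and the order is $3$ by (a).

(c) A member has more than $3$ vertices. A member contained in neither side meets both $A\setminus B$ and $B\setminus A$, so deleting its vertices in $A\cap B$ disconnects it; being $2$-connected, it contains at least two of the three vertices of $A\cap B$. Two disjoint members cannot both do so.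

(d) A path from $A$ to $B$ that avoids $S$ would have an edge from $A\setminus B$ to $B\setminus A$. So each of the three disjoint paths meets $S$, and since $|S|=3$ each meets it once. The vertices before the vertex in $S$, if any, form a path that avoids $S$ and starts in $A\setminus B$, so they lie in $A\setminus B$. The same argument, read from the other end, applies to the vertices after it.
\end{proof}

Two separations can be combined into new ones whose orders have the same sum.

\begin{lemma}\label{lem:submod}
If $(A,B)$ and $(C,D)$ are separations, then so are $(A\cap C,B\cup D)$ and $(A\cup C,B\cap D)$, and the sum of their orders is $|A\cap B|+|C\cap D|$.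
\end{lemma}

\begin{proof}
A vertex outside $B\cup D$ lies in $A\setminus B$ and in $C\setminus D$, so it and all its neighbors lie in $A\cap C$. Hence $(A\cap C,B\cup D)$ is a separation, and exchanging the sides of both given separations yields the same for $(B\cap D,A\cup C)$. For the orders, count each vertex $v$ in $(A\cap C)\cap(B\cup D)$ and in $(A\cup C)\cap(B\cap D)$. If $v$ lies in $A\cap B$ and in $C\cap D$, it lies in both sets. If $v\in A\cap B$ and $v\notin C\cap D$, it lies only in the first set when $v\in C\setminus D$, and only in the second when $v\in D\setminus C$; the case $v\in C\cap D$, $v\notin A\cap B$ is the same with the two separations exchanged. If $v$ lies in neither $A\cap B$ nor $C\cap D$, then $v\in A\cap C$ implies $v\notin B\cup D$, and $v\in B\cap D$ implies $v\notin A\cup C$, so $v$ lies in neither set.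
\end{proof}

Think of the first side $E$ of $(E,F)\in\mathcal S$ as a piece of $G$ that is cut off by three vertices. Two elements $(E,F),(E',F')$ of $\mathcal S$ are \emph{disjoint} if $E\subseteq F'$ and $E'\subseteq F$, so that each piece lies in the far side of the other. No element is disjoint from itself, by Lemma~\ref{lem:basic}(c). An \emph{$r$-star} is a family $(E_m,F_m)_{m\le r}$ of $r$ pairwise disjoint elements of $\mathcal S$, and its \emph{region} $\bigcap_mF_m$ is what remains when all the pieces are cut off. To refine such a structure we must separate two members in the region without cutting through any piece.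

\begin{lemma}[Uncrossing]\label{lem:uncross}
Let $L\ne L'$ be members contained in the region of a star $(E_m,F_m)_{m\le r}$. Then there is $(X,Y)\in\mathcal S$ with $L\subseteq X$ and $L'\subseteq Y$ such that, for each $m$, either $E_m\subseteq X$ and $Y\subseteq F_m$, or $E_m\subseteq Y$ and $X\subseteq F_m$.
\end{lemma}

\begin{proof}
Start with $(X,Y)$ from Lemma~\ref{lem:basic}(b) and treat $m=1,\dots,r$ in turn. Let $(E,F)=(E_m,F_m)$. We move $E$ entirely to one side, that is, we replace $(X,Y)$ by $(X\cup E,Y\cap F)$ or by $(X\cap F,Y\cup E)$. Suppose that both have order at least $4$. By Lemma~\ref{lem:submod}, applied to $(X,Y),(E,F)$ and to $(X,Y),(F,E)$, the separations $(X\cap E,Y\cup F)$ and $(X\cup F,Y\cap E)$ have order at most $6-4=2$. Since $Y\cup F$ and $X\cup F$ contain members, Lemma~\ref{lem:basic}(a) gives $|X\cap E|\le2$ and $|Y\cap E|\le2$. Then $|E|\le4$, although $E$ contains a member.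

So one of the two separations, call it $(X',Y')$, has order at most $3$. Since $L,L'\subseteq F$, we have $L\subseteq X'$ and $L'\subseteq Y'$. Hence the order is $3$ and $(X',Y')\in\mathcal S$. It has the required property for $m$. Let $m'<m$, and suppose that $E_{m'}\subseteq X$ and $Y\subseteq F_{m'}$. From $E_{m'}\subseteq F$ and $E\subseteq F_{m'}$ we get $E_{m'}\subseteq X\cap F\subseteq X'$ and $Y'\subseteq Y\cup E\subseteq F_{m'}$. If instead $E_{m'}\subseteq Y$ and $X\subseteq F_{m'}$, then $E_{m'}\subseteq Y\cap F\subseteq Y'$ and $X'\subseteq X\cup E\subseteq F_{m'}$. So the property for $m'$ is kept.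
\end{proof}

The bound $|E|\le4$ is contradictory only because members have more than four vertices. This is why the case $k=2$ was treated separately.

\begin{lemma}\label{lem:shrink}
For every $(A,B)\in\mathcal S$ there is $(A',B')\in\mathcal S$ with $A'\subseteq A$ and $B\subseteq B'$ such that $A'$ contains exactly one member.
\end{lemma}

\begin{proof}
Among all $(A',B')\in\mathcal S$ with $A'\subseteq A$ and $B\subseteq B'$ choose one with $|A'|$ minimal. Suppose that $A'$ contains two members $L,L'$. Apply Lemma~\ref{lem:uncross} to the $1$-star $(B',A')$, whose region is $A'$. After exchanging the names of $L,L'$ and of $X,Y$ if necessary, $B'\subseteq X$ and $Y\subseteq A'$. Then $(Y,X)\in\mathcal S$, $Y\subseteq A$ and $B\subseteq X$. Moreover $Y\ne A'$, since $L\subseteq A'$ and $L\subseteq X$, and $L$ is not contained in both $X$ and $Y$. This contradicts minimality.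
\end{proof}

The opposite of a star is a linear arrangement. A \emph{chain of length $q$} is a sequence $(C_0,D_0),\dots,(C_q,D_q)$ in $\mathcal S$ such that, for $1\le i\le q$, we have $C_{i-1}\subseteq C_i$ and $D_i\subseteq D_{i-1}$, and $D_{i-1}\cap C_i$ contains a member. The core of the proof consists of the following two statements, proved in Sections~\ref{sec:star} and~\ref{sec:chain}.

\begin{proposition}\label{prop:star}
There is no $7$-star.
\end{proposition}

\begin{proposition}\label{prop:chain}
There is no chain of length at least $345^8$.
\end{proposition}

\section{The tree of separations: proof of Theorem~\ref{thm:main}}\label{sec:tree}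

We deduce Theorem~\ref{thm:main} from the two propositions. The cases $k=1,2$ are covered by Proposition~\ref{prop:small}. Let $k\ge3$, and suppose that the standing assumption holds with $|\mathcal L|=N_0$. We start from a largest star and split its region, using Lemma~\ref{lem:uncross}, until every part holds one member. The maximality of the star will prevent new leaves, so the tree that records the splitting has at most six leaves and must contain a long path.

\medskip\noindent\textbf{The initial star.} Let $r$ be the largest size of a star. The set $\mathcal S$ is nonempty by Lemma~\ref{lem:basic}(b), and for $(A,B)\in\mathcal S$ the elements $(A,B),(B,A)$ form a $2$-star. With Proposition~\ref{prop:star} this gives $2\le r\le6$. Let $(E_m,F_m)_{m\le r}$ be an $r$-star. Replacing one element $(E_m,F_m)$ by some $(E',F')\in\mathcal S$ with $E'\subseteq E_m$ and $F_m\subseteq F'$ keeps a star, since $E'\subseteq E_m\subseteq F_{m'}$ and $E_{m'}\subseteq F_m\subseteq F'$ for $m'\neq m$. By Lemma~\ref{lem:shrink} we may therefore assume that each $E_m$ contains exactly one member. A member not contained in the region fails to lie in some $F_m$,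 so it is the member in $E_m$ or the member, unique if it exists, contained in neither $E_m$ nor $F_m$. Hence the number $n$ of members contained in the region satisfies $n\ge N_0-2r\ge N_0-12$.

\medskip\noindent\textbf{Admissible trees.} Consider a finite tree $\mathcal T$ with exactly $r$ leaves $t_1,\dots,t_r$, whose other nodes, the \emph{inner} nodes, have degree at least $2$. Each ordered pair $x,y$ of adjacent nodes carries an element $(A_{xy},B_{xy})$ of $\mathcal S$, with $(A_{yx},B_{yx})=(B_{xy},A_{xy})$; the side $A_{xy}$ is the one ``on the side of $x$''. The tree is \emph{admissible} if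
\begin{enumerate}
\item[(i)] the neighbor $y$ of each leaf $t_m$ is an inner node, and $(A_{t_my},B_{t_my})=(E_m,F_m)$;
\item[(ii)] for each inner node $y$ the separations $(A_{xy},B_{xy})$ with $x$ adjacent to $y$ form a star;
\item[(iii)] the region $V_y$ of this star contains a member.
\end{enumerate}
The tree with one inner node adjacent to all leaves is admissible, and the region of its inner node contains $n$ members.

In an admissible tree, (ii) gives for every path $x,y,z$
\begin{equation}\label{eq:mono}
A_{xy}\subseteq B_{zy}=A_{yz}\qquad\text{and}\qquad B_{yz}=A_{zy}\subseteq B_{xy} .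
\end{equation}
So along any path the sides $A$ increase and the sides $B$ decrease. This has two consequences. First, if $y$ is an inner node and $x$ is its neighbor toward $t_m$, then $E_m\subseteq A_{xy}$ and $B_{xy}\subseteq F_m$. Second, no member is contained in two regions $V_y,V_{y'}$ with $y\ne y'$: if $z$ is the neighbor of $y$ toward $y'$ and $x$ is the neighbor of $y'$ toward $y$, then $V_y\subseteq B_{zy}=A_{yz}$ and $V_{y'}\subseteq B_{xy'}\subseteq B_{yz}$, and Lemma~\ref{lem:basic}(c) applies to $(A_{yz},B_{yz})$.

\medskip\noindent\textbf{Splitting a node.} Suppose that $V_y$ contains two members $L,L'$. Apply Lemma~\ref{lem:uncross} to the star at $y$ to get $(X,Y)$. Replace $y$ by two adjacent nodes $y',y''$ with $(A_{y'y''},B_{y'y''})=(X,Y)$. Each former neighbor $x$ of $y$ keeps its separation. It is attached to $y'$ if $A_{xy}\subseteq X$ and $Y\subseteq B_{xy}$; otherwise $A_{xy}\subseteq Y$ and $X\subseteq B_{xy}$, and it is attached to $y''$. These conditions say that $(A_{xy},B_{xy})$ is disjoint from $(Y,X)$, respectively from $(X,Y)$, so (ii) holds at $y'$ and $y''$. We have $V_y\cap X\subseteq V_{y'}$ and $V_y\cap Y\subseteq V_{y''}$,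 so $L\subseteq V_{y'}$ and $L'\subseteq V_{y''}$. The stars and regions at all other inner nodes are unchanged.

Both new nodes have degree at least $2$. Suppose that all neighbors are attached to $y'$. For each $m$, with $x$ the neighbor of $y$ toward $t_m$, we have $E_m\subseteq A_{xy}\subseteq X$ and $Y\subseteq B_{xy}\subseteq F_m$. Then $(Y,X)$ is disjoint from every $(E_m,F_m)$, which gives an $(r+1)$-star. If all neighbors are attached to $y''$, then $E_m\subseteq A_{xy}\subseteq Y$ and $X\subseteq B_{xy}\subseteq F_m$, and $(X,Y)$ extends the star. Both contradict the choice of $r$. So the new tree is admissible. By Lemma~\ref{lem:basic}(c), all but at most one of the members contained in $V_y$ are contained in $X$ or in $Y$, hence in $V_{y'}$ or in $V_{y''}$.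

\medskip\noindent\textbf{Counting.} Split nodes as long as some region contains two members. Distinct inner nodes have distinct members in their regions, so there are never more than $N_0$ inner nodes and the process stops. Let $\mu$ be the final number of inner nodes. At the end exactly $\mu$ members are contained in regions. At the start there were $n$, and each of the $\mu-1$ splits lost at most one. So $\mu\ge n-(\mu-1)$. Since $n\ge20\cdot345^8-12\ge18\cdot345^8+7$, we obtain
\[
\mu\ge\frac{n+1}2\ge9\cdot345^8+4 .
\]
In a tree with at least two nodes the numbers $\deg(y)-2$ add up to $-2$. The leaves contribute $-r$, so at most $r-2\le4$ nodes have degree at least $3$, and at least $\mu-4$ have degree $2$. The nodes of degree different from $2$, at most $2r-2$ in number, cut $\mathcal T$ into paths whose interior nodes have degree $2$. Replacing each such path by an edge gives a tree on at most $2r-2$ nodes, so there are at most $2r-3\le9$ of these paths. One of them has $q\ge(\mu-4)/9\ge345^8$ interior nodes; call it $y_0,y_1,\dots,y_q,y_{q+1}$. Put $(C_i,D_i)=(A_{y_iy_{i+1}},B_{y_iy_{i+1}})$ for $0\le i\le q$. By \eqref{eq:mono}, $C_{i-1}\subseteq C_i$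 and $D_i\subseteq D_{i-1}$. As $y_i$ has degree $2$ for $1\le i\le q$,
\[
D_{i-1}\cap C_i=B_{y_{i-1}y_i}\cap B_{y_{i+1}y_i}=V_{y_i},
\]
and this set contains a member. This is a chain of length $q\ge345^8$, contrary to Proposition~\ref{prop:chain}. Theorem~\ref{thm:main} follows. \qed

\section{There is no 7-star}\label{sec:star}

Suppose, for a contradiction, that $(A_i,B_i)_{i\le7}$ is a star. Let $S_i=A_i\cap B_i$, and let $L_i\subseteq A_i$ be a member. For $i\ne j$ we have $L_j\subseteq A_j\subseteq B_i$, so $L_i\ne L_j$. The plan is extremal. We pick the pair of largest value $h$ through which one of the $L_i$ can be left. Every other ladder must answer this pair with a pair of value at most $k-h$, that is, with one vertex near each of its ends, while its own exits have value at most $h$. These two constraints determine the picture rigidly enough to build a link of large weight between two of the other ladders.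

\subsection{The best exit pair}

An \emph{exit pair} of $L_i$ is the pair of first vertices of two disjoint $L_i$--$S_i$ paths in $G[A_i]$. By Lemma~\ref{lem:basic}(d) applied to $(A_j,B_j)$,
\begin{equation}\label{eq:exit}
\begin{gathered}
\text{for $i\ne j$, any two of the first vertices of three}\\
\text{disjoint $L_j$--$L_i$ paths form an exit pair of $L_j$.}
\end{gathered}
\end{equation}
Let $h$ be the largest value of an exit pair of any $L_i$. By \eqref{eq:exit} and the middle inequality, $h\ge\frac{k+1}2$. Number the star so that $h$ is attained by an exit pair $\{p_1,p_2\}$ of $L_1$, with disjoint $L_1$--$S_1$ paths $X_1,X_2$ in $G[A_1]$ from $p_1,p_2$ to $m_1,m_2$, and let $S_1=\{m_1,m_2,c\}$. Let $J$ be the set of $j\ge2$ with $L_j\cap S_1=\emptyset$. At most three of the six disjoint members $L_2,\dots,L_7$ meet $S_1$, so $|J|\ge3$; this is where the number $7$ is used. For $j\in J$ we have $L_j\subseteq B_1\setminus A_1$.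

Let $Q=G[B_1]-c$, and let $Q^+$ be $Q$ with the edge $m_1m_2$ added if it is not present. The added edge stands for a path through $A_1$. To see this, let $H\subseteq G[A_1]$ be the union of $L_1$ and three disjoint $L_1$--$S_1$ paths in $G[A_1]$, given by Lemma~\ref{lem:basic}(d). It is connected, and $H\cap B_1=S_1$. The two paths ending at $m_1,m_2$ avoid $c$, and $L_1-c$ is connected, so $H-c$ contains a path $T$ from $m_1$ to $m_2$, and $T\cap B_1=\{m_1,m_2\}$.

For $j\in J$ the two ends of $L_j$ are the sets
\[
\mathrm{Lo}_j=\{x\in L_j:\lambda(x)\le k-h\},\qquad \mathrm{Hi}_j=\{x\in L_j:\rho(x)\le k-h\}.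
\]
They are disjoint by \eqref{eq:sum}, since $2(k-h)\le k-1$. Also by \eqref{eq:sum}, $\rho\ge h+1$ on $\mathrm{Lo}_j$ and $\lambda\ge h+1$ on $\mathrm{Hi}_j$. Let $Y_j$ be the vertex set of the component of $Q^+-L_j$ that contains $m_1$ and $m_2$; this is the part of $Q$ in front of $L_j$, as seen from $m_1,m_2$. Every component of $G[Y_j]$ contains $m_1$ or $m_2$. Let $W_j$ be the set of vertices of $L_j$ that have a neighbor in $Y_j$.

\begin{lemma}\label{lem:ends}
Let $j\in J$.
\begin{enumerate}
\item[(a)] There are two disjoint $\{m_1,m_2\}$--$L_j$ paths in $Q$.
\item[(b)] Of any two such paths, one ends in $\mathrm{Lo}_j$ and the other in $\mathrm{Hi}_j$.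
\item[(c)] $W_j\subseteq\mathrm{Lo}_j\cup\mathrm{Hi}_j$, and $W_j$ meets both sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise, by Menger's theorem, one vertex $x$ meets all $\{m_1,m_2\}$--$L_j$ paths in $Q$. Consider an $A_1$--$L_j$ path in $G$ that avoids $c$. All its vertices except the first lie in $B_1\setminus A_1$, and there is a second vertex, so the first vertex lies in $S_1\setminus\{c\}$. So it is an $\{m_1,m_2\}$--$L_j$ path in $Q$ and contains $x$. Thus $\{x,c\}$ meets all $A_1$--$L_j$ paths, contrary to (M1).

(b) Let the paths be $P_1$ from $m_1$ to $x_1$ and $P_2$ from $m_2$ to $x_2$. As $X_n\subseteq A_1$ meets $B_1$ only in $m_n$, and $P_n\subseteq B_1$ meets $A_1$ only in $m_n$, the paths $X_1\cup P_1$ and $X_2\cup P_2$ are disjoint. The path $X_n\cup P_n$ meets $L_j$ only in $x_n$. It meets $L_1\subseteq A_1$ only within $X_n$, hence only in $p_n$. This is a $\{p_1,p_2\}$--$\{x_1,x_2\}$ link, so $\mathrm{val}(x_1,x_2)\le k-h$. Hence one of $x_1,x_2$ has $\lambda\le k-h$ and one has $\rho\le k-h$, and these are different vertices because $\mathrm{Lo}_j\cap\mathrm{Hi}_j=\emptyset$.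

(c) Let $P_1,P_2$ be as in (a). Their vertices other than the last lie in $Y_j$, and $m_1,m_2\notin L_j$, so their last vertices lie in $W_j$. By (b), $W_j$ meets both sets. Let $w\in W_j$ be different from these last vertices; then $w\notin P_1\cup P_2$. Since every component of $G[Y_j]$ contains $m_1$ or $m_2$, there is an $\{m_1,m_2\}$--$L_j$ path $P$ in $Q$ that ends at $w$. Follow $P$ backward from $w$ to its first vertex $y$ on $P_1\cup P_2\ni m_1,m_2$, say $y\in P_1$. Then $y\notin L_j$, and $m_1P_1y\cup yPw$ is an $\{m_1,m_2\}$--$L_j$ path in $Q$ disjoint from $P_2$. By (b), $w\in\mathrm{Lo}_j\cup\mathrm{Hi}_j$.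
\end{proof}

So from $m_1$ and $m_2$ one reaches only the two ends of $L_j$. The third vertex $c$, in contrast, is joined to the middle of $L_j$, by a path that does not enter the part in front of $L_j$. Here the maximality of $h$ is used.

\begin{lemma}\label{lem:third}
For $j\in J$ there is an $L_j$--$S_1$ path $M_j$ in $G[B_1]$ from a vertex $z_j$ to $c$ such that
\begin{enumerate}
\item[(a)] $\mathrm{pos}\,w<\mathrm{pos}\,z_j<\mathrm{pos}\,w'$ for all $w\in\mathrm{Lo}_j$ and $w'\in\mathrm{Hi}_j$; in particular $z_j\notin\mathrm{Lo}_j\cup\mathrm{Hi}_j$;
\item[(b)] $M_j\cap Y_j=\emptyset$.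
\end{enumerate}
\end{lemma}

\begin{proof}
Take three disjoint $L_j$--$L_1$ paths. By Lemma~\ref{lem:basic}(d) for $(B_1,A_1)$, their initial parts are disjoint $L_j$--$S_1$ paths in $G[B_1]$. Let $M_j$ be the one that ends at $c$. The other two lie in $Q$, so by Lemma~\ref{lem:ends}(b) they start at some $\alpha\in\mathrm{Lo}_j$ and $\omega\in\mathrm{Hi}_j$. By \eqref{eq:exit}, $\mathrm{val}(\alpha,z_j)\le h$ and $\mathrm{val}(z_j,\omega)\le h$. If $\mathrm{pos}\,z_j\le\mathrm{pos}\,\alpha$, then $\mathrm{val}(\alpha,z_j)\ge\rho(\alpha)\ge h+1$, which is false. So $\mathrm{pos}\,\alpha<\mathrm{pos}\,z_j$, and $\rho(z_j)\le\mathrm{val}(\alpha,z_j)\le h$. If $\mathrm{pos}\,z_j\ge\mathrm{pos}\,\omega$, then $\mathrm{val}(z_j,\omega)\ge\lambda(\omega)\ge h+1$, which is false. So $\mathrm{pos}\,z_j<\mathrm{pos}\,\omega$, and $\lambda(z_j)\le\mathrm{val}(z_j,\omega)\le h$. Every $w\in\mathrm{Lo}_j$ has $\rho(w)\ge h+1>\rho(z_j)$, so it lies strictly to the left of $z_j$, and every $w'\in\mathrm{Hi}_j$ has $\lambda(w')\ge h+1>\lambda(z_j)$, so it lies strictly to the right. This proves (a).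

The ends $z_j$ and $c$ of $M_j$ are not in $Y_j$. The interior of $M_j$ is a path in $Q-L_j$. If it met $Y_j$, it would lie in $Y_j$, and then $z_j\in W_j$, contrary to (a) and Lemma~\ref{lem:ends}(c).
\end{proof}

We fix the paths $M_j$. Note that $M_j\cap L_j=\{z_j\}$, $M_j\cap S_1=\{c\}$ and $z_j\notin W_j$. Call two vertices of $L_j$ \emph{opposite} if one lies in $\mathrm{Lo}_j$ and the other in $\mathrm{Hi}_j$. By Lemma~\ref{lem:third}(a) and the middle inequality, $\mathrm{val}(z_j,w_1)+\mathrm{val}(z_j,w_2)\ge k+1$ for opposite $w_1,w_2\in L_j$. With the link inequality this gives the two tools for the rest of the section.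
\begin{enumerate}
\item[(T1)] If $w_1,w_2\in L_j$ are opposite, then one of $\{z_j,w_1\}$, $\{z_j,w_2\}$ is heavy.
\item[(T2)] If $i\ne j$ in $J$, $w_1,w_2\in L_j$ are opposite and $w_1',w_2'\in L_i$ are opposite, then a $\{z_j,w_1\}$--$\{z_i,w_1'\}$ link and a $\{z_j,w_2\}$--$\{z_i,w_2'\}$ link cannot both exist, because their weights would add up to at least $2(k+1)$.
\end{enumerate}

\subsection{The ladders are nested}

The vertices $z_i$ and $z_j$ are joined through $c$. If the ends of $L_i$ and $L_j$ can also be joined freely in front of both ladders, (T2) is violated. So one ladder must hide the other. For distinct $i,j\in J$ we say that \emph{$j$ shields $i$} if $L_i\cap Y_j=\emptyset$. As $L_i$ is a connected subgraph of $Q^+-L_j$, either $j$ shields $i$ or $L_i\subseteq Y_j$.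

\begin{lemma}\label{lem:shield}
Shielding is a strict linear order on $J$. If $j$ shields $i$, then $Y_j\cup L_j\subseteq Y_i$.
\end{lemma}

\begin{proof}
Suppose that $j$ shields $i$. Then $Q^+[Y_j\cup L_j]$ avoids $L_i$, contains $m_1$, and is connected because $W_j\ne\emptyset$. So $Y_j\cup L_j\subseteq Y_i$, and $i$ does not shield $j$. If $l$ shields $j$ and $j$ shields $i$, then $l\ne i$ by what was just shown, and $L_i\cap Y_l\subseteq L_i\cap Y_j=\emptyset$, so $l$ shields $i$. It remains to show that of two distinct $i,j\in J$ one shields the other.

Suppose not, so that $L_i\subseteq Y_j$ and $L_j\subseteq Y_i$. Call a path $N$ in $Q^+$ from a vertex $w\in W_j$ to a vertex $w'\in W_i$ a \emph{connector} if $N-w\subseteq Y_j$ and $N-w'\subseteq Y_i$. Every $w\in W_j$ is an end of a connector. Indeed, $Q^+[Y_j\cup\{w\}]$ is connected and contains $L_i$, so it contains a path $N$ from $w$ whose only vertex in $L_i$ is its last vertex $w'$. The path $N-w'$ lies in $Q^+-L_i$ and contains $w\in L_j\subseteq Y_i$, so $N-w'\subseteq Y_i$. As $w'\notin\{m_1,m_2\}$, the last edge of $N$ is an edge of $G$, so $w'\in W_i$. The definition of a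 connector is symmetric in $i$ and $j$, so every $w'\in W_i$ is also an end of one. Give a connector the type in $\{+,-\}^2$ that records whether $w$ lies in $\mathrm{Hi}_j$ or $\mathrm{Lo}_j$, and whether $w'$ lies in $\mathrm{Hi}_i$ or $\mathrm{Lo}_i$. By Lemma~\ref{lem:ends}(c) both signs occur in each coordinate, and by Lemma~\ref{lem:signs} there are two connectors of complementary types. To contradict (T2) it suffices to show that each connector $N$ gives a $\{z_j,w\}$--$\{z_i,w'\}$ link.

Let $N'$ be the path of $G$ obtained from $N$ by replacing the edge $m_1m_2$, if it is used, by $T$. The new vertices lie outside $B_1$, hence outside $L_i,L_j,M_i,M_j$. So $N'$ meets $L_j$ only in $w$ and $L_i$ only in $w'$. The graph $M_j\cup M_i$ is connected, since both paths contain $c$. The path $M_j$ avoids $Y_j$ and $w\ne z_j$, so it avoids $N$ and $L_i\subseteq Y_j$. In the same way $M_i$ avoids $Y_i$ and $w'\neq z_i$, so it avoids $N$ and $L_j\subseteq Y_i$. Hence $M_j\cup M_i$ is disjoint from $N'$ and meets $L_j$ only in $z_j$ and $L_i$ only in $z_i$.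
\end{proof}

\subsection{Three nested ladders}

Since $|J|\ge3$, we may renumber so that $2,3,4\in J$, where $2$ shields $3$ and $3$ shields $4$:
\begin{equation}\label{eq:nest}
Y_2\cup L_2\subseteq Y_3,\qquad Y_3\cup L_3\subseteq Y_4,\qquad L_3\cap Y_2=\emptyset,\qquad L_4\cap Y_3=\emptyset .
\end{equation}
Figure~\ref{fig:nest} shows the typical situation. There the paths $E_1,E_2$ between $L_2$ and $L_3$, each taken with $M_2\cup M_3$, violate (T2). Two things can go wrong: $E_1,E_2$ need not leave $L_2$ at opposite vertices, and $M_2$ may run into $L_3$ or into $E_1\cup E_2$. The third ladder $L_4$ repairs both.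

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[rounded corners,fill=gray!15] (-1.4,-2.4) rectangle (0,1.3);
\node at (-0.9,0) {$A_1$};
\foreach \x/\j in {2/2,4.5/3,7/4}{
 \draw[thick] (\x-0.15,-1.1) rectangle (\x+0.15,1.1);
 \node[above] at (\x,1.1) {$L_{\j}$};
 \fill (\x,0) circle (1.6pt);
 \node[left] at (\x-0.12,0) {$z_{\j}$};
 \draw[dashed] (\x,0) -- (\x+0.7,0) -- (\x+0.7,-2);
 \node[right] at (\x+0.7,-1.6) {$M_{\j}$};}
\draw[dashed] (7.7,-2) -- (0,-2);
\fill (0,-0.8) circle (1.6pt) node[left] {$m_1$};
\fill (0,0.8) circle (1.6pt) node[left] {$m_2$};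
\fill (0,-2) circle (1.6pt) node[left] {$c$};
\draw (0,0.8) -- (1.85,0.8) (0,-0.8) -- (1.85,-0.8);
\draw (2.15,0.8) -- node[above] {$E_2$} (4.35,0.8) (2.15,-0.8) -- node[above,pos=0.65] {$E_1$} (4.35,-0.8);
\draw (4.65,0.8) -- node[above] {$F_2$} (6.85,0.8) (4.65,-0.8) -- node[above,pos=0.65] {$F_1$} (6.85,-0.8);
\end{tikzpicture}
\caption{Three nested ladders, drawn as vertical bars, as seen from the separator $\{m_1,m_2,c\}$ of the piece $A_1$. Solid paths from $m_1,m_2$ must pass the ladders in the order $L_2,L_3,L_4$ and arrive near the two ends of each. The dashed path $M_j$ joins a vertex $z_j$ in the middle of $L_j$ to $c$. A crossing of a dashed and a solid line is not a common vertex.}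
\label{fig:nest}
\end{figure}

\medskip\noindent\textbf{The paths $E_n$ and $F_n$.} Take two disjoint $\{m_1,m_2\}$--$L_3$ paths in $Q$. Each meets $L_2$, since otherwise it would lie in $Y_2$, which is disjoint from $L_3$. Let $E_1,E_2$ be their final segments, starting at their last vertices $d_1\ne d_2$ on $L_2$ and ending at $e_1,e_2\in L_3$. By Lemma~\ref{lem:ends}(b), $e_1,e_2$ are opposite. We have $E_n-e_n\subseteq Y_3$. The path $E_n-d_n$ lies in $Q-L_2$ and contains $e_n\notin Y_2$, so it avoids $L_2\cup Y_2$.

Likewise take two disjoint $\{m_1,m_2\}$--$L_4$ paths in $Q$. Each meets $L_3$, since $Y_3$ is disjoint from $L_4$. Let $F_1,F_2$ be their final segments, starting at their last vertices on $L_3$ and ending at opposite vertices $f_1,f_2\in L_4$. We have $F_n-f_n\subseteq Y_4$. Without its first vertex, $F_n$ lies in $Q-L_3$ and contains $f_n\notin Y_3$, so it avoids $Y_3\supseteq L_2\cup Y_2$. Let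
\[
Z=L_3\cup(E_1-d_1)\cup(E_2-d_2)\cup(F_1-f_1)\cup(F_2-f_2).
\]
This subgraph is connected, and each of $d_1,d_2,f_1,f_2$ has a neighbor in it. By \eqref{eq:nest} and the properties just listed,
\begin{equation}\label{eq:Z}
Z\subseteq Y_4\qquad\text{and}\qquad Z\cap(L_2\cup Y_2\cup L_4)=\emptyset .
\end{equation}
So $Z$ carries a route from $L_4$ to the back of $L_2$.

\medskip\noindent\textbf{The paths $P_w$.} A second route runs from $z_4$ around through $A_1$ to the front of $L_2$. For $w\in W_2$ the graph $M_4\cup H\cup G[Y_2\cup\{w\}]$ is connected, because $c\in M_4\cap H$, $m_1,m_2\in H$, every component of $G[Y_2]$ contains $m_1$ or $m_2$, and $w$ has a neighbor in $Y_2$. Let $P_w$ be a path in it from $z_4$ to $w$. Then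
\begin{equation}\label{eq:Pw}
P_w\cap Z=\emptyset,\qquad P_w\cap L_2=\{w\},\qquad P_w\cap L_4=\{z_4\}.
\end{equation}
Indeed, $M_4$ avoids $Y_4\supseteq Z\cup L_2$ and meets $L_4$ only in $z_4$. The graph $H$ meets $B_1\supseteq Z\cup L_2\cup L_4$ only in $S_1$, which avoids $L_2$ and $L_4$, and avoids $Z$ because $m_1,m_2\in Y_2$ and $c\notin Y_4$. Finally, $Y_2\cup\{w\}$ avoids $Z$ by \eqref{eq:Z}, meets $L_2$ only in $w$, and lies in $Y_3$, which avoids $L_4$. By (T1) we fix $f\in\{f_1,f_2\}$ such that $\{z_4,f\}$ is heavy.

\medskip\noindent\textbf{The vertices $d_1,d_2$ are opposite.} Let $d\in\{d_1,d_2\}$ and $w\in W_2\setminus\{d\}$. A path from $f$ to $d$ with interior in $Z$ is disjoint from $P_w$ by \eqref{eq:Pw}, and its interior avoids $L_2\cup L_4$ by \eqref{eq:Z}. This is a $\{z_4,f\}$--$\{w,d\}$ link, so $\{w,d\}$ is not heavy. By \eqref{eq:sum}, $\rho(d)\ge\frac{k+1}2$ or $\lambda(d)\ge\frac{k+1}2$. In the first case every $w\in W_2\cap\mathrm{Lo}_2$ with $w\ne d$ would satisfy $\mathrm{val}(w,d)\ge\min(\rho(w),\rho(d))\ge\frac{k+1}2$, because $\rho(w)\ge h+1$. So the nonempty set $W_2\cap\mathrm{Lo}_2$ equals $\{d\}$. In the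 second case every $w\in W_2\cap\mathrm{Hi}_2$ with $w\ne d$ would satisfy $\mathrm{val}(w,d)\ge\min(\lambda(w),\lambda(d))\ge\frac{k+1}2$, so $W_2\cap\mathrm{Hi}_2=\{d\}$. As $d_1\ne d_2$, one of the two sets is $\{d_1\}$ and the other is $\{d_2\}$. So $d_1,d_2$ are opposite, and $d_1,d_2\ne z_2$.

\medskip\noindent\textbf{Following $M_2$.} Let $g$ be the first vertex of $M_2$, starting from $z_2$, that lies in $Z\cup L_4\cup M_4$; it exists because $c\in M_4$. Let $M'=z_2M_2g$. The sets $Z$ and $L_4\cup M_4$ are disjoint, since $Z\subseteq Y_4$.

Suppose that $g\in Z$. Then $M'$ avoids $L_4\cup M_4$, in particular $c$. By (T1) and Lemma~\ref{lem:ends}(c) there is $w\in W_2$ such that $\{z_2,w\}$ is heavy. The path $M'$ is disjoint from $P_w$: it avoids $M_4$; it avoids $H$, because it lies in $B_1$ and misses $S_1$; it avoids $Y_2$ by Lemma~\ref{lem:third}(b); and it avoids $w$, because it meets $L_2$ only in $z_2\ne w$. The subgraph of $G$ induced by $\{f\}\cup Z\cup M'$ is connected, is disjoint from $P_w$, and meets $L_4$ only in $f$ and $L_2$ only in $z_2$. This gives a link between the heavy pairs $\{z_4,f\}$ and $\{w,z_2\}$, a contradiction.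

Suppose that $g\in L_4\cup M_4$. Then $M'$ avoids $Z$, and $O=M_3\cup M_4\cup L_4\cup M'$ is connected. We check that $O$ avoids $E_1\cup E_2$ and meets $L_3$ only in $z_3$ and $L_2$ only in $z_2$. The path $M_3$ avoids $Y_3\supseteq L_2\cup(E_n-e_n)$ and meets $L_3$ only in $z_3\ne e_n$. The graph $M_4\cup L_4$ avoids $Y_4\supseteq Z\cup L_2\supseteq L_3\cup E_n\cup L_2$. The path $M'$ avoids $Z\supseteq L_3\cup(E_n-d_n)$ and meets $L_2$ only in $z_2\ne d_n$. So $O$ and $E_n$ give a $\{z_2,d_n\}$--$\{z_3,e_n\}$ link for $n=1$ and for $n=2$. As $d_1,d_2$ are opposite and $e_1,e_2$ are opposite, this contradicts (T2). Proposition~\ref{prop:star} is proved. \qed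

\section{There is no long chain}\label{sec:chain}

Suppose, for a contradiction, that there is a chain $(C_0,D_0),\dots,(C_q,D_q)$ with $q\ge345^8$. Three disjoint paths run through the whole chain. The members at its two ends each have a heavy pair among the three points where they are reached, but, as in Example~\ref{ex:three}, the two heavy pairs may use different pairs of paths. If the blocks in between allow us to switch from any pair of paths to any other, we obtain a link between heavy pairs. If they do not, then in many blocks one of the three paths is cut off from the member of the block and serves as a bypass, and this gives a link of a different shape.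

\subsection{Blocks and strands}

For a chain of length $q$ let $S_i=C_i\cap D_i$, let $G_i=G[D_{i-1}\cap C_i]$ be \emph{block $i$}, and fix a member $K_i\subseteq G_i$ for $1\le i\le q$. Both $S_{i-1}$ and $S_i$ lie in $G_i$. A vertex of $G_i$ outside $S_{i-1}\cup S_i$ lies in $D_{i-1}\setminus C_{i-1}$ and in $C_i\setminus D_i$, so all its neighbors lie in $G_i$. If $s\le i\le t$, then $C_s\cap D_t\subseteq C_i\cap D_i=S_i$. The members $K_i$ are distinct, since for $i<i'$ we have $K_i\subseteq C_{i'-1}$ and $K_{i'}\subseteq D_{i'-1}$. For indices $i_0<\dots<i_l$ the separations $(C_{i_0},D_{i_0}),\dots,(C_{i_l},D_{i_l})$ form a chain of length $l$, a \emph{coarsening}. Its block between $i_{n-1}$ and $i_n$ contains the old blocks $i$ with $i_{n-1}<i\le i_n$, and we may choose any of their members $K_i$ for it.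

Take three disjoint $K^-$--$K^+$ paths from a member $K^-\subseteq C_0$ to a member $K^+\subseteq D_q$, and call them \emph{strands} $1,2,3$. By Lemma~\ref{lem:basic}(d), strand $j$ meets $S_i$ in exactly one vertex $x^j_i$, so that $S_i=\{x_i^1,x_i^2,x_i^3\}$, and the strand lies in $C_i$ up to $x_i^j$ and in $D_i$ from $x^j_i$ on. The vertex $x^j_{i-1}$ does not come after $x^j_i$ on the strand; otherwise it would lie in $C_{i-1}\cap D_i\subseteq S_i$ and be a second vertex of the strand in $S_i$. So the \emph{segment} $P_i^j$ of strand $j$ from $x_{i-1}^j$ to $x_i^j$ lies in $G_i$. No other vertex of strand $j$ lies in $G_i$: a vertex before $x_{i-1}^j$ lies in $C_{i-1}\setminus S_{i-1}$, hence not in $D_{i-1}$, and a vertex after $x_i^j$ lies in $D_i\setminus S_i$, hence not in $C_i$. If $x_s^j=x_t^j$, then $x_i^j$ is this same vertex for all $s\le i\le t$. The same strands serve for every coarsening.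

\subsection{Cleaning the chain}

Consecutive separators may share vertices, members may contain such vertices, and a member may hang in a piece cut off inside its block. We remove these irregularities by coarsening. A strand $j$ is \emph{fixed} if $x^j_{i-1}=x_i^j$ for all blocks $i$, and \emph{moving} if $x^j_{i-1}\ne x^j_i$ for all blocks $i$. The vertex $x_i^j$ of a fixed strand is a \emph{fixed vertex}, and $\Phi$ is the set of fixed vertices; it is contained in every $S_i$. Block $i$ is \emph{leafy} if $G_i$ does not contain four disjoint $K_i$--$(S_{i-1}\cup S_i)$ paths.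

\begin{lemma}\label{lem:clean}
The chain has a coarsening of length $48$, with a choice of members $K_i$, such that
\begin{enumerate}
\item[(C1)] every strand is fixed or moving, and $C_s\cap D_t\subseteq\Phi$ for all $s<t$;
\item[(C2)] no $K_i$ contains a fixed vertex;
\item[(C3)] no block is leafy.
\end{enumerate}
\end{lemma}

\begin{proof}
A chain of length at least $l^2$ has a coarsening of length $l$ in which a given strand $j$ is fixed or moving: if $x_s^j=x^j_{s+l}$ for some $s$, use the indices $s,s+1,\dots,s+l$, and otherwise use $0,l,2l,\dots,l^2$. A fixed strand stays fixed under coarsening. A moving strand stays moving, because $x_s^j=x_t^j$ with $s<t$ implies $x_s^j=x^j_{s+1}$. Apply this to $j=1,2,3$ with $l=345^4,345^2,345$ to get a chain of length $345$ in which every strand is fixed or moving. For $s<t$ a vertex of $C_s\cap D_t\subseteq S_s\cap S_t$ has the form $x_s^j=x_t^{j'}$. Then $j=j'$ as the strands are disjoint, and strand $j$ is not moving. So (C1) holds, for this chain and for all its coarsenings.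

At most three of the disjoint members $K_i$ meet $\Phi$. Let $i_1<\dots<i_{342}$ be indices of members that do not. Coarsen to the indices $0,i_1,\dots,i_{342}$, and choose $K_{i_n}$ for the $n$th new block. After renumbering, we have a chain of length $342$ with (C1) and (C2).

At most six of its blocks are leafy. Let block $i$ be leafy. By (M2) there is a separation $(A',B')$ of $G_i$ of order at most $3$ with $K_i\subseteq A'$ and $S_{i-1}\cup S_i\subseteq B'$. Put $(A_i,B_i)=(A',B'\cup C_{i-1}\cup D_i)$. A vertex outside $C_{i-1}\cup D_i$ lies in $G_i$, so $A_i\cup B_i=V(G)$. A vertex of $A_i\setminus B_i$ lies in $A'\setminus B'$, hence outside $S_{i-1}\cup S_i$, so its neighbors lie in $G_i$ and therefore in $A'$. Thus $(A_i,B_i)$ is a separation of $G$. Since $A'\cap C_{i-1}\subseteq S_{i-1}\subseteq B'$ and $A'\cap D_i\subseteq S_i\subseteq B'$, its order is $|A'\cap B'|\le3$. Both $A_i\supseteq K_i$ and $B_i\supseteq C_{i-1}$ contain members, so $(A_i,B_i)\in\mathcal S$ by Lemma~\ref{lem:basic}(a). For leafy blocks $i<i'$ we have $A_i\subseteq C_i\subseteq C_{i'-1}\subseteq B_{i'}$ and $A_{i'}\subseteq D_{i'-1}\subseteq D_i\subseteq B_i$.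 So the leafy blocks give a star, and Proposition~\ref{prop:star} bounds their number by six. The remaining blocks, at least $336$, form at most seven runs of consecutive blocks, and one run has at least $336/7=48$ blocks. Keep $48$ consecutive blocks of this run.
\end{proof}

From now on the chain is the one of Lemma~\ref{lem:clean}, with separations numbered $0,\dots,48$ and blocks $1,\dots,48$. We use (C3) in the following form: the $K_i$--$(S_{i-1}\cup S_i)$ paths in $G_i$ do not all end in a set of at most three vertices.

\subsection{Switching strands}

\begin{lemma}\label{lem:notall}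
There are $2$-element sets $\pi,\pi'\subseteq\{1,2,3\}$ such that $G[D_2\cap C_{46}]$ does not contain two disjoint paths from $\{x_2^j:j\in\pi\}$ onto $\{x_{46}^j:j\in\pi'\}$.
\end{lemma}

\begin{proof}
Take three disjoint $K_1$--$K_{48}$ paths. By Lemma~\ref{lem:basic}(d) they contain disjoint $K_1$--$S_2$ paths $I_j$ in $G[C_2]$ ending at $x_2^j$, and disjoint $S_{46}$--$K_{48}$ paths $I_j'$ in $G[D_{46}]$ starting at $x_{46}^j$, for $j=1,2,3$. By the middle inequality choose $\pi$ such that the ends on $K_1$ of the paths $I_j$, $j\in\pi$, form a heavy pair, and $\pi'$ such that the ends on $K_{48}$ of the paths $I'_j$, $j\in\pi'$, form a heavy pair. Suppose that there are disjoint paths $N_1,N_2$ as in the statement, where $N_n$ runs from $x_2^{a_n}$ to $x_{46}^{b_n}$, and let $O_n=I_{a_n}\cup N_n\cup I'_{b_n}$, which is connected. We have $I_j\cap D_2=\{x_2^j\}$ and $I'_j\cap C_{46}=\{x_{46}^j\}$. So $O_n\cap D_2\cap C_{46}=N_n$, while outside $D_2$ the graph $O_n$ is contained in $I_{a_n}$, and outside $C_{46}$ it is contained in $I'_{b_n}$. Hence $O_1$ and $O_2$ are disjoint. By (C1) and (C2), $K_1\cap D_2\subseteq K_1\cap C_1\cap D_2=\emptyset$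 and $K_{48}\cap C_{46}\subseteq K_{48}\cap C_{46}\cap D_{47}=\emptyset$. So $O_n$ meets $K_1$ only in the first vertex of $I_{a_n}$ and $K_{48}$ only in the last vertex of $I'_{b_n}$. This is a link between heavy pairs, a contradiction.
\end{proof}

To use this lemma we need ways to change strands. A \emph{bridge of type $\{a,b\}$} in block $i$, for $a\ne b$, is a path in $G_i$ from a vertex of $P_i^a$ to a vertex of $P_i^b$ whose interior avoids all three segments. Let $\tau(i)$ be the set of types of bridges in block $i$. A \emph{routing} consists of two walks $W_1,W_2$ from $S_2$ to $S_{46}$, each a concatenation of \emph{pieces}, one in each block $i=3,\dots,46$, from a vertex of $S_{i-1}$ to a vertex of $S_i$, such that in each block one of the following holds.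
\begin{itemize}
\item The block is \emph{idle}: the two pieces are two different segments.
\item The block performs a \emph{transfer $a\to b$}, where $\{a,b,c\}=\{1,2,3\}$ and $\{a,b\}\in\tau(i)$: one piece runs along $P_i^a$ from $x^a_{i-1}$ to a bridge of type $\{a,b\}$, along the bridge, and along $P_i^b$ to $x_i^b$; the other piece is $P_i^c$. The strands $a$ and $b$ \emph{take part} in the transfer.
\end{itemize}
In both cases the two pieces in a block are disjoint, but pieces in different blocks might meet. For example, a bridge in block $i$ may start at $x_i^a$, and a bridge used by the other walk in block $i+1$ may end there. To avoid this, transfers are restricted to the set $I=\{4,6,8,\dots,44\}$ of $21$ pairwise nonconsecutive blocks.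

\begin{lemma}\label{lem:routing}
If all transfers of a routing are performed in blocks of $I$, and every fixed strand takes part in at most one transfer, then $W_1$ and $W_2$ are disjoint.
\end{lemma}

\begin{proof}
First let $f$ be the fixed vertex of a fixed strand $j$. In each block $i$ we have $P_i^j=\{f\}$, and $f$ lies neither on another segment nor in the interior of a bridge. So a piece contains $f$ only if it starts or ends at $f$. If both walks contain $f$, then one of them is on strand $j$ when it passes from one block to the next at some $S_i$, and the other at some $S_{i'}$ with $i<i'$. Between $S_i$ and $S_{i'}$ the first walk leaves strand $j$ and the second enters it. A transfer changes the strand of one walk only, so strand $j$ takes part in two transfers, contrary to the hypothesis.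

Now let $y$ lie on a piece of one walk, say $W_1$, in block $i$ and on a piece of $W_2$ in block $i'>i$. Then $y\in C_i\cap D_{i'-1}$. If $i'>i+1$, then $y\in\Phi$ by (C1), which was just excluded. So $i'=i+1$ and $y\in S_i$, and one of the two blocks is idle. If block $i$ is idle, the piece of $W_1$ in it is a segment, whose only vertex in $S_i$ is its last one. So $y$ is also the first vertex of the piece of $W_1$ in block $i+1$, and the two pieces in block $i+1$ meet. If block $i+1$ is idle, $y$ is the first vertex of the piece of $W_2$ in block $i+1$, hence the last vertex of its piece in block $i$, and the two pieces in block $i$ meet. Both are impossible.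
\end{proof}

\begin{lemma}\label{lem:xyx}
Let $\{j,r,t\}=\{1,2,3\}$, where strand $r$ is moving. There are no $i_1<i_2<i_3$ in $I$ with $\{j,r\}\in\tau(i_1)\cap\tau(i_3)$ and $\{r,t\}\in\tau(i_2)$.
\end{lemma}

\begin{proof}
Suppose that there are. Describe a pair of strands by the third strand, the \emph{gap}. If the gap is $b$ and block $i$ has type $\{a,b\}$, the transfer $a\to b$ is possible and moves the gap from $b$ to $a$. So the gap can be moved between $j$ and $r$ in block $i_1$ or $i_3$, and between $r$ and $t$ in block $i_2$. Every initial gap can be changed into every final gap: from $j$ to $r$ or from $r$ to $j$ in block $i_1$; from $r$ to $t$ or from $t$ to $r$ in block $i_2$; from $j$ to $t$ in blocks $i_1,i_2$; from $t$ to $j$ in blocks $i_2,i_3$; and with no transfer if the gaps are equal. Each of these routings has at most one transfer of type $\{j,r\}$ and at most one of type $\{r,t\}$, so $j$ and $t$ take part in at most one transfer, and $r$ is not fixed. By Lemma~\ref{lem:routing} the two walks are disjoint. They lie in $G[D_2\cap C_{46}]$ and contain paths with the same ends. This contradicts Lemma~\ref{lem:notall}.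
\end{proof}

\begin{lemma}\label{lem:pure}
After renumbering the strands, strands $1$ and $2$ are moving, and there are $z_1<\dots<z_5$ in $I$ with $\tau(z_\nu)=\{\{1,2\}\}$ for all $\nu$.
\end{lemma}

\begin{proof}
If $|\Phi|=3$, then $|S_{i-1}\cup S_i|=3$, contrary to (C3).

Let $|\Phi|=2$, with fixed strands $j,t$, fixed vertices $f_j,f_t$, and moving strand $r$. In block $i$ the set $S_{i-1}\cup S_i$ has four elements, so by (C3) there are disjoint paths in $G_i$ from $K_i$ to $f_j$, $f_t$, $x^r_{i-1}$ and $x_i^r$. The union of $K_i$ with the paths to $f_j$ and to $x_i^r$ is connected and, by (C2), avoids $f_t$. A path in it from $f_j$ to its first vertex on $P_i^r$ is a bridge of type $\{j,r\}$. Exchanging $j$ and $t$ gives a bridge of type $\{r,t\}$. So every block has both types, contrary to Lemma~\ref{lem:xyx}.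

Let $|\Phi|=1$, and number the strands so that strand $3$ is fixed, with fixed vertex $f$. Then $\{1,2\}\in\tau(i)$ for every $i$. Otherwise $P_i^1$ and $P_i^2$ lie in different components of $G_i-f$, since a shortest path between them in $G_i-f$ would be such a bridge. The component of $G_i-f$ containing $K_i$ meets at most one of them, say at most $P_i^a$. A $K_i$--$(S_{i-1}\cup S_i)$ path in $G_i$ ends at $f$ or stays in this component, so it ends in $\{f,x_{i-1}^a,x_i^a\}$, contrary to (C3).

Let $|\Phi|=0$. Then $\tau(i)\ne\emptyset$ for every $i$. Otherwise the three segments lie in different components of $G_i$, since a shortest path between two different segments is a bridge. The component containing $K_i$ then contains at most two vertices of $S_{i-1}\cup S_i$, contrary to (C3). There are three types and $|I|=21$, so some type, which we number $\{1,2\}$, lies in $\tau(i)$ for at least seven $i\in I$.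

So in both remaining cases strands $1,2$ are moving, and there are seven indices in $I$ whose blocks have type $\{1,2\}$. Let $z_1<\dots<z_5$ be the five middle ones. Any other type has the form $\{r,3\}$ with $r\in\{1,2\}$. If it lay in $\tau(z_\nu)$, then the first of the seven indices, $z_\nu$ and the last would contradict Lemma~\ref{lem:xyx}.
\end{proof}

\subsection{Blocks with a bypass}

Fixed vertices, if any, now lie on strand $3$. Let $s\in\{z_1,z_3,z_5\}$, so $4\le s\le44$. The component $Z_s$ of $G_s$ that contains $P_s^3$ avoids $P_s^1\cup P_s^2$, since a shortest path from $P_s^3$ to $P_s^1\cup P_s^2$ in $G_s$ would be a bridge of a type containing $3$. If $K_s\subseteq Z_s$, all $K_s$--$(S_{s-1}\cup S_s)$ paths in $G_s$ end in $\{x_{s-1}^3,x_s^3\}$, contrary to (C3). As $K_s$ is connected, $K_s\cap Z_s=\emptyset$. Let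
\[
H_s=V(G_s)\setminus Z_s\supseteq K_s,\qquad \mathrm{Left}_s=\{x_{s-1}^1,x_{s-1}^2\},\qquad \mathrm{Right}_s=\{x_s^1,x_s^2\}.
\]
Then $H_s\cap S_{s-1}=\mathrm{Left}_s$ and $H_s\cap S_s=\mathrm{Right}_s$. The set $H_s$ contains no vertex of strand $3$, which meets $G_s$ only in $P_s^3\subseteq Z_s$, and so it contains no fixed vertex. It can be left only through $\mathrm{Left}_s$ and $\mathrm{Right}_s$, in the following precise sense.
\begin{enumerate}
\item[(H)] In $G[C_s]$, every vertex of $H_s\setminus\mathrm{Left}_s$ has all its neighbors in $H_s$. In $G[D_{s-1}]$, every vertex of $H_s\setminus\mathrm{Right}_s$ has all its neighbors in $H_s$.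
\end{enumerate}
Indeed, a vertex $v\in H_s\setminus\mathrm{Left}_s$ lies in $D_{s-1}\setminus C_{s-1}$, so its neighbors lie in $D_{s-1}$. Those in $C_s$ lie in $G_s$, and not in the component $Z_s$ because $v\notin Z_s$. A vertex of $H_s\setminus\mathrm{Right}_s$ lies in $C_s\setminus D_s$, so its neighbors lie in $C_s$, and those in $D_{s-1}$ lie in $H_s$ for the same reason.

There are three ways for two disjoint paths in $G[H_s]$ to leave $K_s$. The first vertices of two disjoint $K_s$--$\mathrm{Right}_s$ paths in $G[H_s]$ form a \emph{right pair}, those of two disjoint $K_s$--$\mathrm{Left}_s$ paths in $G[H_s]$ form a \emph{left pair}, and those of a $K_s$--$\mathrm{Left}_s$ path and a $K_s$--$\mathrm{Right}_s$ path in $G[H_s]$ that are disjoint form a \emph{mixed pair}. The middle inequality gives a trade-off between them.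

\begin{lemma}\label{lem:trade}
The member $K_s$ has a mixed pair. Let $\theta_s$ be the largest value of a mixed pair. If $\theta_s<\frac{k+1}2$, then $K_s$ has a right pair and a left pair, each of value at least $k+1-\theta_s$.
\end{lemma}

\begin{proof}
Cut three disjoint $K_s$--$K_{48}$ paths at $S_s$. By Lemma~\ref{lem:basic}(d) this gives disjoint $K_s$--$S_s$ paths $N_1,N_2,N_3$ in $G[C_s]$, where $N_j$ runs from $y_j\in K_s$ to $x_s^j$. The path $N_3$ starts in $H_s$ and ends outside, so by (H) it contains a vertex of $\mathrm{Left}_s$, and its part up to the first such vertex lies in $H_s$. If $N_1$ or $N_2$ left $H_s$, it would have to return, since it ends in $H_s$; by (H) it would contain both vertices of $\mathrm{Left}_s$, one of which lies on $N_3$. So $N_1,N_2\subseteq H_s$. Hence $\{y_1,y_2\}$ is a right pair, and $\{y_3,y_1\}$ and $\{y_3,y_2\}$ are mixed pairs. If $y_3$ is a middle vertex of the three, one of these mixed pairs is heavy and $\theta_s\ge\frac{k+1}2$. Otherwise $y_a$ is a middle vertex for some $a\in\{1,2\}$, and $\mathrm{val}(y_1,y_2)\ge k+1-\mathrm{val}(y_3,y_a)\ge k+1-\theta_s$. For the left pair, cut three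 disjoint $K_s$--$K_1$ paths at $S_{s-1}$ to get disjoint $K_s$--$S_{s-1}$ paths in $G[D_{s-1}]$, and argue in the same way with the second half of (H) and with $\mathrm{Left}_s$ and $\mathrm{Right}_s$ exchanged.
\end{proof}

\begin{lemma}\label{lem:twolinks}
Let $s<t$ be two of $z_1,z_3,z_5$.
\begin{enumerate}
\item[(a)] There is a link between any right pair of $K_s$ and any left pair of $K_t$.
\item[(b)] There is a link between any mixed pair of $K_s$ and any mixed pair of $K_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
Some $z=z_\nu$ lies strictly between $s$ and $t$, and as all these numbers are even, $s+2\le z\le t-2$. By (C1), $H_s\cap H_t\subseteq C_s\cap D_{t-1}\subseteq\Phi$, so $H_s\cap H_t=\emptyset$.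

(a) For $j=1,2$ let $R_j\subseteq H_s$ be the path of the right pair that ends at $x_s^j$, let $R_j'\subseteq H_t$ be the path of the left pair that ends at $x_{t-1}^j$, and let $N_j$ be the part of strand $j$ from $x_s^j$ to $x_{t-1}^j$. The path $N_j$ lies in $D_s\cap C_{t-1}$, so it meets $H_s\subseteq C_s$ only in $x_s^j$ and $H_t\subseteq D_{t-1}$ only in $x_{t-1}^j$. The connected graph $O_j=R_j\cup N_j\cup R_j'$ therefore satisfies $O_j\cap H_s=R_j$ and $O_j\cap H_t=R_j'$, and outside $H_s\cup H_t$ it is contained in $N_j$. So $O_1,O_2$ are disjoint and meet $K_s\subseteq H_s$ and $K_t\subseteq H_t$ exactly in the vertices of the given pairs, one each.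

(b) Let $\{p,q\}$ be a mixed pair of $K_s$, with paths $R_p$ from $p$ to $x_{s-1}^a$ and $R_q$ from $q$ to $x_s^b$. Let $\{p',q'\}$ be a mixed pair of $K_t$, with paths $R_{p'}$ from $p'$ to $x_{t-1}^e$ and $R_{q'}$ from $q'$ to $x_t^d$. Here $a,b,d,e\in\{1,2\}$. We join $q$ to $p'$ by an inner route $M$ and $p$ to $q'$ by an outer route $N$ along strand $3$; see Figure~\ref{fig:mixed}.

If $b=e$, let $M$ be the part of strand $b$ from $x_s^b$ to $x_{t-1}^b$. If $b\ne e$, let $M$ run along strand $b$ from $x_s^b$ into block $z$, along a bridge of type $\{1,2\}$ in block $z$, and along strand $e$ to $x_{t-1}^e$. By the last sentence of Lemma~\ref{lem:basic}(d), applied to $(C_{s-2},D_{s-2})$ and to $(D_{t+1},C_{t+1})$, there are a path $T_1$ in $G[C_{s-2}]$ from $x_{s-2}^a$ to $x_{s-2}^3$ and a path $T_2$ in $G[D_{t+1}]$ from $x_{t+1}^3$ to $x_{t+1}^d$. Let $\Sigma$ be the part of strand $3$ from $x_{s-2}^3$ to $x_{t+1}^3$, and let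
\[
N=P_{s-1}^a\cup T_1\cup\Sigma\cup T_2\cup P_{t+1}^d ,
\]
a connected graph that contains $x_{s-1}^a$ and $x_t^d$. We claim that
\begin{gather*}
M\cap H_s=\{x_s^b\},\qquad M\cap H_t=\{x_{t-1}^e\},\qquad M\cap N=\emptyset,\\
N\cap H_s=\{x_{s-1}^a\},\qquad N\cap H_t=\{x_t^d\}.
\end{gather*}

The graph $M$ avoids strand $3$, because the bridge lies in $G_z$, avoids $P_z^3$, and strand $3$ meets $G_z$ only in $P_z^3$. So $M$ avoids $\Sigma$ and $\Phi$. It lies in $D_s\cap C_{t-1}$. By (C1) it avoids $P_{s-1}^a\cup T_1\subseteq C_{s-1}$ and $T_2\cup P_{t+1}^d\subseteq D_t$. Hence $M\cap N=\emptyset$. As $z\ge s+2$, the part of $M$ in block $s+1$ is the segment $P_{s+1}^b\subseteq D_s$, which meets $C_s$ only in $x_s^b$; the parts in later blocks lie in $D_{s+1}$ and avoid $C_s$ by (C1). So $M\cap H_s=\{x_s^b\}$. As $z\le t-2$, the part of $M$ in block $t-1$ is the segment $P^e_{t-1}\subseteq C_{t-1}$, which meets $D_{t-1}$ only in $x^e_{t-1}$; the parts in earlier blocks lie in $C_{t-2}$ and avoid $D_{t-1}$ by (C1). So $M\cap H_t=\{x_{t-1}^e\}$.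

The set $H_s\subseteq D_{s-1}\cap C_s$ avoids $\Sigma$ and $\Phi$. By (C1) it avoids $T_1\subseteq C_{s-2}$ and $T_2\cup P^d_{t+1}\subseteq D_t$. It can meet $P_{s-1}^a\subseteq C_{s-1}$ only in $S_{s-1}$, hence only in $x_{s-1}^a$. The set $H_t\subseteq D_{t-1}\cap C_t$ avoids $\Sigma$ and $\Phi$. By (C1) it avoids $T_2\subseteq D_{t+1}$ and $P_{s-1}^a\cup T_1\subseteq C_{s-1}$. It can meet $P_{t+1}^d\subseteq D_t$ only in $S_t$, hence only in $x_t^d$. This proves the claim.

Let $O_1=R_p\cup N\cup R_{q'}$ and $O_2=R_q\cup M\cup R_{p'}$. Both are connected. By the claim, $O_1\cap H_s=R_p$, $O_2\cap H_s=R_q$, $O_1\cap H_t=R_{q'}$ and $O_2\cap H_t=R_{p'}$, and outside $H_s\cup H_t$ they are contained in the disjoint graphs $N$ and $M$. So $O_1,O_2$ are disjoint, $O_1$ meets $K_s$ only in $p$ and $K_t$ only in $q'$, and $O_2$ meets $K_s$ only in $q$ and $K_t$ only in $p'$.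
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=0.95]
\draw[fill=gray!15,draw=none] (1.4,0.65) rectangle (3.6,2.35);
\draw[fill=gray!15,draw=none] (7.4,0.65) rectangle (9.6,2.35);
\foreach \y/\j in {2/1,1/2,0/3}{\draw[gray] (-0.9,\y) -- (11.9,\y); \node[left] at (-0.9,\y) {$\j$};}
\foreach \x/\n in {0/{s-2},1.4/{s-1},3.6/{s},7.4/{t-1},9.6/{t},11/{t+1}}{
 \draw[dotted] (\x,-0.3) -- (\x,2.6); \node[below] at (\x,-0.3) {$S_{\n}$};}
\draw (2.5,1.5) ellipse (0.45 and 0.33); \node at (2.5,1.5) {$K_s$};
\draw (8.5,1.5) ellipse (0.45 and 0.33); \node at (8.5,1.5) {$K_t$};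
\node[above] at (2.5,2.35) {$H_s$}; \node[above] at (8.5,2.35) {$H_t$};
\draw[very thick] (2.08,1.62) -- (1.4,2) -- (0,2) .. controls (-0.8,1.5) and (-0.8,0.5) .. (0,0) -- (11,0) .. controls (11.6,0.3) and (11.6,0.7) .. (11,1) -- (9.6,1) -- (8.92,1.38);
\draw[very thick,dashed] (2.92,1.38) -- (3.6,1) -- (5.2,1) -- (5.8,2) -- (7.4,2) -- (8.08,1.62);
\end{tikzpicture}
\caption{A link between mixed pairs of the ladders $K_s$ and $K_t$. The horizontal lines are the three strands and the dotted lines are the separators. The dashed path leaves $K_s$ to the right, changes from strand $2$ to strand $1$ on a bridge, and enters $K_t$ from the left. The solid path leaves $K_s$ to the left, passes both ladders on strand $3$, which avoids the shaded sets $H_s$ and $H_t$, and enters $K_t$ from the right.}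
\label{fig:mixed}
\end{figure}

Among $z_1,z_3,z_5$ there are two indices $s<t$ such that $\theta_s,\theta_t\ge\frac{k+1}2$ or $\theta_s,\theta_t<\frac{k+1}2$. In the first case Lemma~\ref{lem:twolinks}(b) gives a link of weight $\theta_s+\theta_t\ge k+1$. In the second case Lemmas~\ref{lem:trade} and~\ref{lem:twolinks}(a) give a link of weight at least $2(k+1)-\theta_s-\theta_t>k+1$. Both contradict the link inequality, and Proposition~\ref{prop:chain} is proved. \qed

\begin{remark}
The constant $N_0$ is assembled as follows. The final argument needs five blocks of a single type, which are the middle ones among seven; three types give $21=3\cdot7$ blocks in $I$, and a clean chain of length $48$ provides them. Up to six leafy blocks and three members meeting fixed vertices give $345=7\cdot48+6+3$. Treating the three strands squares the length three times, which gives the exponent $8$. In Section~\ref{sec:tree} a factor $2$ pays for the members lost in splitting and a factor $9$ for the number of paths in the tree, and $18$ is rounded up to $20$ to absorb the additive terms.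
\end{remark}

\begin{thebibliography}{9}

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.

\bibitem{HJMSW}
Tony Huynh, Gwena\"el Joret, Piotr Micek, Micha{\l} T. Seweryn, Paul Wollan,
\emph{Excluding a ladder}, arXiv:2002.00496 (2020).

\end{thebibliography}
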